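# Iterated joins of compact quantum groups and the guess $d_n(H)=n$

## 1. Borsuk–Ulam and the guess $d_n(H)=n$

The sphere $\mathbb S^n$ with the antipodal action is the join of $n+1$ copies of the group $\mathbb Z/2\mathbb Z$, and the Borsuk–Ulam theorem says that there is no equivariant map $\mathbb S^n\to\mathbb S^{n-1}$. For a compact quantum group $H$ one can also form iterated joins $E_nH$, and there is an integer $d_n(H)$ that counts how many "local trivializations" the coaction on $E_nH$ needs. For $H=C(\mathbb Z/2\mathbb Z)$ it equals $n$, by Borsuk–Ulam. The answer that one would first guess is that $d_n(H)=n$ for all $n$ and every $H\ne\mathbb C$. Whether this is so is asked by Alexandru Chirvasitu and Benjamin Passer in "Invariants in Noncommutative Dynamics", arXiv:1804.01434 (2018). We shall see the guess survive several tests, and then fail.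

Throughout, $\otimes$ between $C^*$-algebras is the minimal tensor product.

**Definition (compact quantum group).** A compact quantum group is a unital $C^*$-algebra $H$ with a unital $*$-homomorphism $\Delta:H\to H\otimes H$ such that $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$ and such that $\Delta(H)(1\otimes H)$ and $\Delta(H)(H\otimes1)$ are linearly dense in $H\otimes H$. We always assume that $\Delta$ is injective.

Two examples will be used all the time. For a compact group $G$, take $H=C(G)$ with $\Delta(F)(g,h)=F(gh)$. For a finite group $\Gamma$, take $H=C^*(\Gamma)$ with $\Delta(g)=g\otimes g$. Here $\Delta$ is injective because the elements $g\otimes g$ are linearly independent, and $\Delta(g)(1\otimes g')=g\otimes gg'$, $\Delta(g)(g'\otimes 1)=gg'\otimes g$ show the density conditions.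

**Definition (coaction).** A coaction of $H$ on a unital $C^*$-algebra $A$ is an injective unital $*$-homomorphism $\delta:A\to A\otimes H$ with $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ and $\delta(A)(1\otimes H)$ linearly dense in $A\otimes H$. A map is equivariant if it intertwines the coactions.

For $H=C(G)$ and a compact right $G$-space $X$, the formula $\delta(F)(x,g)=F(xg)$ is a coaction on $C(X)$.

**Definition (joins).** The equivariant join of $(A,\delta)$ with $H$ is
$$A\circledast_\delta H=\{f\in C([0,1],A\otimes H): f(0)\in\mathbb C\otimes H,\ f(1)\in\delta(A)\},$$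
with the coaction induced pointwise by $\mathrm{id}_A\otimes\Delta$. Put $(E_0H,\Delta_0)=(H,\Delta)$ and $E_{n+1}H=E_nH\circledast_{\Delta_n}H$ with its induced coaction $\Delta_{n+1}$.

**Definition (local-triviality dimension).** Let $H$ coact on $C_0((0,1])\otimes H$ by $\mathrm{id}\otimes\Delta$, and let $t$ be the identity function on $(0,1]$. Then $\dim^H_{LT}(A,\delta)$ is the smallest $n\ge0$ for which there are equivariant $*$-homomorphisms $\rho_0,\dots,\rho_n:C_0((0,1])\otimes H\to A$ with $\sum_i\rho_i(t\otimes1)=1$ (and $\infty$ if there is no such $n$). We write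
$$d_n(H):=\dim^H_{LT}(E_nH,\Delta_n).$$

The zero map is equivariant, so $\dim_{LT}\le m$ if and only if there are $m+1$ maps as in the definition.

For $f\in C_0((0,1])$ and $s\in[0,1]$ put $f_s(t)=f(st)$, with $f(0)=0$, so $f_0=0$. Each $f\mapsto f_s$ is a $*$-homomorphism, and $s\mapsto f_s$ is norm continuous. We give $*$-homomorphisms on $C_0((0,1])\otimes H$ by formulas on elementary tensors $f\otimes h$. Continuity in a parameter, once checked there, extends to all elements because $*$-homomorphisms are contractive.

The next lemma says what these definitions mean for groups. Let $E_mG=G^{*(m+1)}$ be the join, with diagonal right action: its points are given by $y$ in the standard simplex $\Delta^m$ together with $g_c\in G$ for those $c$ with $y_c>0$.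

**Lemma 1.** Let $G$ be a compact group. (a) $E_nC(G)=C(E_nG)$, equivariantly. (b) For a compact right $G$-space $X$, $\dim^{C(G)}_{LT}(C(X))\le m$ if and only if there is a $G$-map $X\to E_mG$.

*Proof.* (a) By induction it is enough to identify $C(X)\circledast C(G)$ with $C(X*G)$. An element of the former is a function $f\in C([0,1]\times X\times G)$ such that $f(0,x,g)$ depends only on $g$ and $f(1,x,g)=F(xg)$ for some $F\in C(X)$; the action is $(s,x,g)h=(s,x,gh)$. The homeomorphism $(s,x,g)\mapsto(s,xg,g)$ of $[0,1]\times X\times G$ turns this into functions that depend at $s=0$ only on the last coordinate and at $s=1$ only on the middle one, that is, into functions on the join $X*G$, with the diagonal action.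

(b) A $*$-homomorphism $\rho:C_0((0,1]\times G)\to C(X)$ is composition with a continuous map from $X$ to the one-point compactification of $(0,1]\times G$. Such a map is a continuous $y=\rho(t\otimes1):X\to[0,1]$ together with a continuous $\gamma:\{y>0\}\to G$; conversely every such pair gives a continuous map, since a point with small $y$ lies outside the compact sets $[\epsilon,1]\times G$. As $\mathrm{id}\otimes\Delta$ corresponds to $(s,g)h=(s,gh)$, equivariance of $\rho$ means that $y$ is invariant and $\gamma(xg)=\gamma(x)g$. So $m+1$ equivariant maps with $\sum_c y_c=1$ give an equivariant map $X\to E_mG$, and conversely. For continuity, note that the join topology on $E_mG$ (the quotient topology from $\Delta^m\times G^{m+1}$) is the coarsest one for which all $y_c$, and all $\gamma_c$ on the open sets $\{y_c>0\}$, are continuous: the coarsest one is Hausdorff, the quotient topology is compact, and so the identity between them is a homeomorphism. $\square$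

**First test.** For $G=\mathbb Z/2\mathbb Z$, $E_nG=\mathbb S^n$ with the antipodal action, and $d_n(C(G))$ is the least $m$ with an equivariant map $\mathbb S^n\to\mathbb S^m$. By Borsuk–Ulam, $d_n=n$.

## 2. One more join factor costs at most one more map

We first see that $d_n\le n$ always. The same lemma shows that a single failure of the guess persists forever.

**Lemma 2.** $d_0=0$ and $d_n\le d_{n+1}\le d_n+1$. Hence $d_n\le n$, and if $d_{k+1}\le k$ then $d_n\le n-1$ for all $n\ge k+1$.

*Proof.* The map $\rho_0(f\otimes h)=f(1)h$ shows $d_0=0$.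

*Upper bound.* Given $\rho_0,\dots,\rho_m$ for $(A,\delta)=(E_nH,\Delta_n)$, define maps into $A\circledast_\delta H$ by
$$\rho_i'(f\otimes h)(s)=\delta(\rho_i(f_s\otimes h)),\qquad \rho'_{m+1}(f\otimes h)(s)=f(1-s)\,1\otimes h.$$
At $s=0$ the values are $0$, respectively $f(1)1\otimes h\in\mathbb C\otimes H$. At $s=1$ they are $\delta(\rho_i(f\otimes h))\in\delta(A)$, respectively $0$. The map $\rho'_{m+1}$ is clearly equivariant. For $\rho'_i$ we use
$$(\mathrm{id}\otimes\Delta)\delta\rho_i=(\delta\otimes\mathrm{id})\delta\rho_i=(\delta\rho_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta).$$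
The sum condition is $s+(1-s)=1$. So $d_{n+1}\le d_n+1$.

*Monotonicity.* Let $e:E_{n+1}H\to E_nH$, $e(f)=\Delta_n^{-1}(f(1))$, a unital $*$-homomorphism. It is equivariant: with $f(1)=\Delta_n(a)$, the value of $\Delta_{n+1}f$ at $1$ is $(\mathrm{id}\otimes\Delta)\Delta_n(a)=(\Delta_n\otimes\mathrm{id})\Delta_n(a)$; removing the injective map $\Delta_n\otimes\mathrm{id}$ we get $(e\otimes\mathrm{id})\Delta_{n+1}f=\Delta_n(a)=\Delta_n(e(f))$. Composing maps into $E_{n+1}H$ with $e$ gives $d_n\le d_{n+1}$. The remaining claims follow. $\square$

So the guess is a statement about lower bounds, and it holds for $n=0$.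

## 3. The guess holds for $n=1$ when $H$ is finite-dimensional

A **character** of $H$ is a unital $*$-homomorphism $H\to\mathbb C$. By Woronowicz, a compact quantum group contains a dense Hopf $*$-algebra. If $H$ is finite-dimensional, $H$ itself is therefore a Hopf $*$-algebra: it has a counit $\varepsilon$, which is a character with $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta$, and an antipode $\kappa$ with $\sum h_{(1)}\kappa(h_{(2)})=\varepsilon(h)1$, where $\Delta(h)=\sum h_{(1)}\otimes h_{(2)}$. For $C^*(\Gamma)$: $\varepsilon(g)=1$ and $\kappa(g)=g^{-1}$.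

**Proposition 3.** $d_1(H)=1$ for every finite-dimensional $H\ne\mathbb C$.

*Proof.* By Lemma 2 we must exclude $d_1=0$. Suppose that $\rho_0$ is equivariant into $E_1H\subset C([0,1],H\otimes H)$ with $\rho_0(t\otimes1)=1$.

**Step 1: pass to a homomorphism on $H$.** We have $\rho_0((t-t^2)\otimes1)=1-1=0$. The self-adjoint element $\rho_0((t-t^2)^{1/2}\otimes1)$ has square $0$, so it is $0$, and hence
$$\rho_0((t-t^2)\otimes h)=\rho_0((t-t^2)^{1/2}\otimes1)\,\rho_0((t-t^2)^{1/2}\otimes h)=0 .$$
So $\phi(h)=\rho_0(t\otimes h)$ satisfies $\phi(h)\phi(h')=\rho_0(t^2\otimes hh')=\phi(hh')$, and $\phi:H\to E_1H$ is a unital equivariant $*$-homomorphism.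

**Step 2: a projection cannot move away from $0$.** Put $\psi_s=(\mathrm{id}\otimes\varepsilon)\phi(\cdot)(s):H\to H$, a pointwise continuous path of unital $*$-homomorphisms. As $\phi(h)(0)\in\mathbb C\otimes H$, $\psi_0$ is scalar-valued. Since $\dim H\ge2$, its kernel is a nonzero ideal of a finite-dimensional $C^*$-algebra and contains a nonzero central projection $e$. Then $\psi_s(e)$ is a norm-continuous path of projections starting at $0$. Norms of projections are $0$ or $1$, so $\psi_1(e)=0$.

**Step 3: $\psi_1$ is injective.** We have $\phi(h)(1)\in\Delta(H)$, and $(\mathrm{id}\otimes\varepsilon)\Delta=\mathrm{id}$ shows that $\phi(\cdot)(1)=\Delta\psi_1$. Equivariance of $\phi$ at $s=1$ gives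
$$(\Delta\otimes\mathrm{id})\Delta\psi_1=(\mathrm{id}\otimes\Delta)\Delta\psi_1=(\Delta\psi_1\otimes\mathrm{id})\Delta .$$
As $\Delta\otimes\mathrm{id}$ is injective, $\Delta\psi_1=(\psi_1\otimes\mathrm{id})\Delta$. Apply $\varepsilon\otimes\mathrm{id}$: $\psi_1=(\chi\otimes\mathrm{id})\Delta$ with the character $\chi=\varepsilon\psi_1$. Composing with $(\chi\kappa\otimes\mathrm{id})\Delta$ sends $h$ to
$$\sum\chi(h_{(1)})\chi(\kappa(h_{(2)}))h_{(3)}=\sum\chi\big(h_{(1)}\kappa(h_{(2)})\big)h_{(3)}=\sum\varepsilon(h_{(1)})h_{(2)}=h,$$
so $\psi_1$ is injective. This contradicts $\psi_1(e)=0$. $\square$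

## 4. A second character brings Borsuk–Ulam back

The sensible way to get lower bounds is to compare $H$ with a group. Let $I\subset H$ be the closed ideal generated by commutators. If $H$ has a character, $H/I$ is a nonzero commutative $C^*$-algebra, $H/I=C(G)$, where $G$ is the space of characters of $H$. Let $q:H\to C(G)$ be the quotient map.

**Lemma 4.** If $H$ has at least one character, then $G$ is a compact group, $q$ intertwines the comultiplications, and $d_n(H)\ge d_n(C(G))$ for all $n$.

*Proof.* **Step 1: $G$ is a group.** Since $C(G)\otimes C(G)$ is commutative, $(q\otimes q)\Delta$ kills $I$, so $\Delta$ descends to $C(G)$ and gives an associative continuous multiplication on $G$. The density conditions pass to the quotient, and $C(G)$ is the algebra of a compact group (Woronowicz). Here is the reason. The functions $(g,h)\mapsto F(gh)k(h)$ span a dense subspace of $C(G\times G)$; if $gh=g'h$, they do not distinguish $(g,h)$ from $(g',h)$, so $g=g'$. In the same way one can cancel on the left. A compact Hausdorff semigroup contains an idempotent $e$; canceling in $e(eg)=eg$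 and $(ge)e=ge$ shows that $e$ is a unit, and canceling in $pp=pe$ shows that it is the only idempotent $p$. The closed subsemigroups $gG$ and $Gg$ contain an idempotent, that is, $e$, so $g$ is invertible. Inversion is continuous since its graph $\{gh=e\}$ is closed in a compact space. The comultiplication $F\mapsto F(gh)$ of $C(G)$ is injective because $G$ has a unit.

**Step 2: compare the joins.** Put $\alpha_0=q$ and $\alpha_{n+1}(f)=(\alpha_n\otimes q)\circ f$. By induction these are unital $*$-homomorphisms $E_nH\to E_nC(G)$ with $(\alpha_n\otimes q)\Delta_n=\Delta_n\alpha_n$. Indeed $\alpha_{n+1}(f)(0)\in\mathbb C\otimes C(G)$; if $f(1)=\Delta_n(a)$ then $\alpha_{n+1}(f)(1)=(\alpha_n\otimes q)\Delta_n(a)=\Delta_n(\alpha_n(a))$; and $(\alpha_n\otimes q\otimes q)(\mathrm{id}\otimes\Delta)f(s)=(\mathrm{id}\otimes\Delta)(\alpha_n\otimes q)f(s)$ since $(q\otimes q)\Delta=\Delta q$.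

**Step 3: transport the maps.** Let $\rho_0,\dots,\rho_m$ be equivariant maps into $E_nH$ with $\sum_i\rho_i(t\otimes1)=1$. The maps $\alpha_n\rho_i$ have commutative range. They vanish on $C_0((0,1])\otimes I$: factor $f=f_1f_2f_3f_4$ in $C_0((0,1])$ and write
$$f\otimes a[h,h']b=(f_1\otimes a)\,[f_2\otimes h,f_3\otimes h']\,(f_4\otimes b).$$
So $\alpha_n\rho_i$ factors through a map $\bar\rho_i$ on $C_0((0,1])\otimes C(G)$. It is equivariant:
$$\Delta_n\bar\rho_i(f\otimes q(h))=(\alpha_n\otimes q)\Delta_n\rho_i(f\otimes h)=(\alpha_n\rho_i\otimes q)(f\otimes\Delta(h))=(\bar\rho_i\otimes\mathrm{id})(f\otimes\Delta(q(h))).$$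
The sum condition is preserved. $\square$

**Second test.** Let $H=C^*(S_3)$, which is not commutative. Its characters are the homomorphisms $S_3\to\mathbb T$, namely the trivial one and the sign, so $G\cong\mathbb Z/2\mathbb Z$. By Lemma 4 and Borsuk–Ulam $d_n(H)\ge n$, so $d_n(H)=n$.

**The point where this stops.** Let $H=C^*(A_5)\cong\mathbb C\oplus M_3\oplus M_3\oplus M_4\oplus M_5$. As $A_5$ is perfect, $\varepsilon$ is the only character, $G$ is trivial, $E_nG$ is a simplex and $d_n(C(G))=0$. Lemma 4 says only $d_n(H)\ge0$. We shall see that this is not a weakness of the method: the guess is false there. The results are the following.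

**Theorem 5.** Let $H\ne\mathbb C$ be finite-dimensional with no character besides the counit. Let $N$ be the largest dimension of an irreducible representation of the algebra $H$, $L=\mathrm{lcm}(1,\dots,N)$, $p=N^2L$, and let $k\ge1$ satisfy $2^{k+1}\ge5p$. Then $d_n(H)\le n-1$ for all $n\ge k+1$.

**Theorem 6.** For $H=C^*(SL_2(\mathbb F_8))$: $d_1=d_2=1$, and $d_n\le n-1$ for all $n\ge2$.

**Theorem 7.** If a compact quantum group $H$ (of any dimension) has at least two characters, then $d_n(H)=n$ for all $n$. In particular this holds for $H=C(G)$, $G$ any nontrivial compact group.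

**Corollary 8.** For finite-dimensional $H\ne\mathbb C$: $d_n(H)=n$ for all $n$ if and only if $H$ has a character other than the counit. If it has none, $\lim_nd_n(H)/n$ exists and is $<1$.

So the answer to the question is no: Theorem 5 applies to $C^*(\Gamma)$ for every nontrivial finite perfect group $\Gamma$. For $A_5$ we have $N=5$, $L=60$, $p=1500$, and $k=12$ works since $2^{13}=8192\ge7500$. These notes do not decide whether $d_n$ is bounded in the situation of Theorem 5, and they do not treat infinite-dimensional $H$ with at most one character.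

## 5. Saving a map by deforming to scalars

To show $d_{k+1}\le k$ we need $k+1$ maps into $E_kH\circledast H$. On $A=E_kH$ we have $k+1$ maps; applying $\delta$ to them is right at $s=1$, but at $s=0$ the values must lie in $\mathbb C\otimes H$. In Lemma 2 we reached $s=0$ by scaling the maps to zero, and paid with one new map. We can instead keep the sum equal to $1$ and deform the maps to scalar-valued ones. The maps on the way need not be equivariant.

**Definition.** For a unital $C^*$-algebra $B$ let $X_k(B)$ be the set of tuples $\rho=(\rho_0,\dots,\rho_k)$ of $*$-homomorphisms $C_0((0,1])\otimes H\to B$ with $\sum_c\rho_c(t\otimes1)=1$, with the topology of pointwise norm convergence. No other relation between the $\rho_c$ is imposed.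

For compact $Z$, continuous maps $Z\to X_k(B)$ are the same as elements of $X_k(C(Z,B))$. Also $X_k(\bigoplus_lB_l)=\prod_lX_k(B_l)$ for finite sums, and $X_k(B')\subset X_k(B)$ for unital subalgebras $B'\subset B$. Example: for $H=C(G)$, the proof of Lemma 1(b) without equivariance shows $X_k(\mathbb C)=E_kG$ and that $X_k(C(X))$ is the set of continuous maps $X\to E_kG$.

**Lemma 9.** Let $\delta$ be a coaction of $H$ on $A$, and let $\sigma:[0,1]\to X_k(A)$ be a path with all $\sigma_{1,c}$ equivariant and $\sigma_0\in X_k(\mathbb C1)$. Then $\dim^H_{LT}(A\circledast_\delta H)\le k$.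

*Proof.* Put $\rho_c(\cdot)(s)=(\sigma_{s,c}\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)$, which is continuous in $s$. At $s=0$ its values lie in $\mathbb C\otimes H$. At $s=1$ it equals $\delta\circ\sigma_{1,c}$ by equivariance of $\sigma_{1,c}$. By coassociativity,
$$(\mathrm{id}\otimes\Delta)(\sigma_{s,c}\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)=(\sigma_{s,c}\otimes\mathrm{id}\otimes\mathrm{id})\big(\mathrm{id}\otimes(\Delta\otimes\mathrm{id})\Delta\big)=(\rho_c(\cdot)(s)\otimes\mathrm{id})(\mathrm{id}\otimes\Delta),$$
so $\rho_c$ is equivariant. Finally $\sum_c\rho_c(t\otimes1)=1\otimes1$. $\square$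

For $H=C(G)$ and $A=C(X)$ this says: if a $G$-map $X\to E_kG$ is null-homotopic as an ordinary map, then there is a $G$-map $X*G\to E_kG$. For $G=\mathbb Z/2\mathbb Z$ and $X=\mathbb S^k$ no equivariant self-map of $\mathbb S^k$ is null-homotopic, since there is no equivariant map $\mathbb S^{k+1}\to\mathbb S^k$. Similarly, for $k=0$ and $A=H$ finite-dimensional, $H\neq\mathbb C$, no such path exists, by Proposition 3. But for noncommutative $H$ and $k\ge1$ the spaces $X_k(B)$ have much more room, as we now see.

## 6. Spheres of representations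

Let $\mathrm{Rep}(B)$ be the set of unital $*$-homomorphisms $H\to B$. For $y\in\Delta^k$ and $a_0,\dots,a_k\in\mathrm{Rep}(B)$ let $[y;a]\in X_k(B)$ be the tuple
$$\rho_c(f\otimes h)=f(y_c)\,a_c(h).$$
It depends only on those $a_c$ with $y_c>0$. For $a^+,a^-\in\mathrm{Rep}(B)^{k+1}$ let
$$Q(a^+,a^-):\ S^k=\mathop{*}_{c=0}^k\{c^+,c^-\}\to X_k(B),\qquad (y,w)\mapsto[y;(a_c^{w_c})_c].$$
It is continuous, being continuous on each closed simplex of a finite complex. The indices $c$ are called colors and $(a_c^+,a_c^-)$ is the color-$c$ pair. "Null" means null-homotopic, equivalently, extendable over the ball.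

**Lemma 10.** Let $B=B(W)$ with $\dim W<\infty$, and $k\ge1$.

* **(Q1)** Suppose $W=\bigoplus_lW_l$ orthogonally, all $a_c^\pm$ preserve every $W_l$, and for each $l$ there is a color $c$ with $a_c^+|_{W_l}=a_c^-|_{W_l}$. Then $Q(a^+,a^-)$ is null.
* **(Q2)** The homotopy class of $Q$ does not change if a single $a_c^\pm$ is replaced by a unitarily equivalent representation on $W$.
* **(Q3)** Fix all pairs except that of color $c$. If $Q$ is null for the color-$c$ pairs $(a,a')$ and $(a',a'')$, it is null for $(a,a'')$. Nullity is also symmetric in the pair, and it holds for $(a,a)$.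

*Proof.* (Q1) $Q$ takes values in $X_k(\bigoplus_lB(W_l))=\prod_lX_k(B(W_l))$. Its $l$-th component factors through the complex in which $c^+$ and $c^-$ are identified. That complex is a join with a point, a cone, so each component is null. A map to a product whose components are null is null.

(Q2) Conjugate that one representation along a path in the connected group $U(W)$. The other entries do not change, and no relation between different colors has to be preserved.

(Q3) Let $J\cong S^{k-1}$ be the join of the other colors. A representation $a$ in color $c$ gives a map $\beta_a$ on the ball $\mathrm{Cone}(J)$, and $\beta_a|_J$ does not depend on $a$, since $y_c=0$ there. The sphere $\beta_a\cup_J\beta_{a'}$ is null if and only if $\beta_a\simeq\beta_{a'}$ relative to $J$, and this is an equivalence relation. $\square$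

By (Q2), nullity depends only on the equivalence classes of the $a_c^\pm$. To use (Q1), we may thus place the constituents of each representation on $W$ as we like, separately for each of them.

**Example.** Let $H=C(\mathbb Z/2\mathbb Z)$ with characters $\chi_+,\chi_-$, and $k=1$. On $W=\mathbb C$, the color pairs $(\chi_+,\chi_-)$ and $(\chi_+,\chi_-)$ give a homeomorphism $S^1\to X_1(\mathbb C)=\mathbb S^1$, which is not null. On $W=\mathbb C^2$, take the color-0 pair $(\chi_+\oplus\chi_-,\ \chi_+\oplus\chi_+)$ and the color-1 pair $(\chi_+\oplus\chi_-,\ \chi_-\oplus\chi_-)$. In both colors the two representations are different, but color 0 agrees on the first line and color 1 on the second, so $Q$ is null by (Q1).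

## 7. $E_nH$ as functions on a simplex

From here to the end of Section 10, $H$ is finite-dimensional and $H\neq\mathbb C$. To build a path as in Lemma 9 for $A=E_kH$ we need a concrete model of this algebra. Let $\Delta^{(j)}:H\to H^{\otimes(j+1)}$ be the iterated comultiplication, $\Delta^{(0)}=\mathrm{id}$. For nonempty $S=\{l_1<\dots<l_r\}\subset\{0,\dots,n\}$ define the injective unital $*$-homomorphism $d_S=d_S^{(n)}:H^{\otimes S}\to H^{\otimes(n+1)}$,
$$d_S(h_1\otimes\dots\otimes h_r)=1^{\otimes l_1}\otimes\Delta^{(l_2-l_1-1)}(h_1)\otimes\dots\otimes\Delta^{(l_r-l_{r-1}-1)}(h_{r-1})\otimes\Delta^{(n-l_r)}(h_r).$$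
So $h_j$ is spread over the legs $l_j,\dots,l_{j+1}-1$. For $n=1$: $d_{\{0\}}(h)=\Delta(h)$, $d_{\{1\}}(h)=1\otimes h$ and $d_{\{0,1\}}=\mathrm{id}$. For $n=2$: $d_{\{0,2\}}(h\otimes h')=\Delta(h)\otimes h'$ and $d_{\{1\}}(h)=1\otimes\Delta(h)$.

Coassociativity, together with $\Delta(1)=1\otimes1$, gives $\mathrm{im}\,d_S\subset\mathrm{im}\,d_T$ for $S\subset T$. In particular
$$g_l(h):=1^{\otimes l}\otimes\Delta^{(n-l)}(h)=d_{\{l\}}(h)\quad\text{lies in }\mathrm{im}\,d_S\text{ if }l\in S. \tag{1}$$
Let $\Delta^S\subset\Delta^n$ be the face spanned by $S$.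

**Lemma 11.** $E_nH$ is equivariantly isomorphic to
$$\{F\in C(\Delta^n,H^{\otimes(n+1)}):F(t)\in\mathrm{im}\,d_S\text{ for all nonempty }S\text{ and }t\in\Delta^S\},$$
with $\Delta$ applied to the last leg as coaction.

*Proof.* Induction on $n$; $n=0$ is trivial. As $H$ is finite-dimensional, $E_{n-1}H\otimes H$ consists of the functions in $C(\Delta^{n-1},H^{\otimes(n+1)})$ with values in $\mathrm{im}\,d_S^{(n-1)}\otimes H$ on $\Delta^S$. So an element of $E_nH=E_{n-1}H\circledast H$ is a function $f\in C([0,1]\times\Delta^{n-1},H^{\otimes(n+1)})$ such that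

* (a) $f(s,u)\in\mathrm{im}\,d_S^{(n-1)}\otimes H$ for $u\in\Delta^S$;
* (b) $f(0,u)=1^{\otimes n}\otimes h$, independent of $u$;
* (c) $f(1,\cdot)=(\mathrm{id}\otimes\Delta)F'$ with $F'\in E_{n-1}H$.

Write $f(s,u)=F(su,1-s)$. The map $(s,u)\mapsto(su,1-s)$ is the quotient map $[0,1]\times\Delta^{n-1}\to\Delta^n$ that collapses $\{0\}\times\Delta^{n-1}$ to the vertex $n$. So (b) says that $F$ is a well-defined continuous function that satisfies the condition for $\{n\}$, since $\mathrm{im}\,d_{\{n\}}=1^{\otimes n}\otimes H$. Next, for nonempty $S\subset\{0,\dots,n-1\}$ we have $\mathrm{im}\,d^{(n)}_{S\cup\{n\}}=\mathrm{im}\,d_S^{(n-1)}\otimes H$, and the points $(su,1-s)$ with $u\in\Delta^S$ form $\Delta^{S\cup\{n\}}$; so (a) is the condition for $S\cup\{n\}$. Finally $(\mathrm{id}\otimes\Delta)d_S^{(n-1)}=d_S^{(n)}$. If $F$ satisfies the conditions for all nonempty $S\subset\{0,\dots,n-1\}$, then the one for $S=\{0,\dots,n-1\}$ gives $f(1,\cdot)=(\mathrm{id}\otimes\Delta)F'$ with a function $F'$, which is continuous as the injective $*$-homomorphism $\mathrm{id}\otimes\Delta$ is isometric,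 and the other conditions say that $F'(u)\in\mathrm{im}\,d_S^{(n-1)}$ for $u\in\Delta^S$. The converse is clear, so (c) is equivalent to these conditions. In both descriptions the coaction is $\Delta$ on the last leg. $\square$

## 8. A null sphere forces $d_{k+1}\le k$

Fix $k\ge1$, let $g_0,\dots,g_k:H\to H^{\otimes(k+1)}$ be as in (1) with $n=k$, and put $g_{k+1}:=\varepsilon(\cdot)1$. In the model of Lemma 11 the obvious equivariant tuple on $E_kH$ has the value $[t;g_0,\dots,g_k]$ at $t\in\Delta^k$. We want to deform it to a scalar tuple while the values over the face $\Delta^S$ stay in $\mathrm{im}\,d_S$. The representations that we may safely use over $\Delta^S$ are $g_l$ with $l\in S$, and $g_{k+1}$, which is scalar. If the color $c$ is allowed to carry only $g_c$ or $g_{c+1}$, then over proper faces the deformation can be found combinatorially, and over the whole simplex one single sphere remains to be filled.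

**Proposition 12.** If $Q_k:=Q\big((g_0,\dots,g_k),(g_1,\dots,g_{k+1})\big):S^k\to X_k(H^{\otimes(k+1)})$ is null, then $d_{k+1}(H)\le k$.

*Proof.* **Step 1: a contractible complex for each proper face.** Let $K=\mathop{*}_{c=0}^k\{(c,v_c),(c,v_{c+1})\}$ with formal symbols $v_0,\dots,v_{k+1}$, and let $\theta:|K|\to X_k(H^{\otimes(k+1)})$ be $Q_k$, so the vertex $(c,v_l)$ carries the representation $g_l$ in color $c$. For nonempty proper $S\subset\{0,\dots,k\}$ let $B_S\subset K$ be the full subcomplex on the vertices $(c,v_l)$ with $l\in S\cup\{k+1\}$ and $l\in\{c,c+1\}$. Then the following holds.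

* $\theta(|B_S|)\subset X_k(\mathrm{im}\,d_S)$, by (1) and because $g_{k+1}$ is scalar.
* $B_{S'}\subset B_S$ for $S'\subset S$; the vertex $(k,v_{k+1})$ lies in $B_S$; the simplex with vertices $(c,v_c)$, $c\in S$, lies in $B_S$.
* $B_S$ is contractible. It is the join over $c$ of its sets of color-$c$ vertices, of size $s_c+s_{c+1}$, where $s_l=1$ if $l\in S\cup\{k+1\}$ and $s_l=0$ otherwise. Since $s_{k+1}=1$ and some $s_l=0$, there is $c$ with $s_c\ne s_{c+1}$. This color has exactly one vertex, so $B_S$ is a cone.

**Step 2: deform over the proper faces.** Let $\mathrm{Cone}(\Delta^S)=[0,1]\times\Delta^S/(\{0\}\times\Delta^S)$. By induction on $|S|$ we choose, for nonempty proper $S$, maps $n_S:\mathrm{Cone}(\Delta^S)\to|B_S|$ with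
$$n_S(1,t)=\sum_{c\in S}t_c\,(c,v_c),\qquad \text{cone point}\mapsto(k,v_{k+1}),\qquad n_S|_{\mathrm{Cone}(\Delta^{S'})}=n_{S'}\ \text{ for }\emptyset\ne S'\subsetneq S.$$
These prescriptions are consistent and define $n_S$ on the boundary sphere $(\{1\}\times\Delta^S)\cup\mathrm{Cone}(\partial\Delta^S)$ of the ball $\mathrm{Cone}(\Delta^S)$, with values in $|B_S|$; for $|S|=1$ this sphere consists of the two endpoints of an interval. As $|B_S|$ is contractible, the map extends over the ball.

**Step 3: fill the full simplex.** For $S=\{0,\dots,k\}$ the same prescriptions give a map $n_\partial:\partial\,\mathrm{Cone}(\Delta^k)\to|K|$. Since $\theta$ is null, so is $\theta\circ n_\partial$, and it extends to a map $M:\mathrm{Cone}(\Delta^k)\to X_k(H^{\otimes(k+1)})$.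

**Step 4: read off the path.** For nonempty proper $S$ and $t\in\Delta^S$ we have $M(r,t)=\theta(n_S(r,t))\in X_k(\mathrm{im}\,d_S)$; for $S=\{0,\dots,k\}$ the face condition is void. By Lemma 11, $\sigma_{r,c}(a)(t):=M(r,t)_c(a)$ defines $\sigma_r\in X_k(E_kH)$. The path $r\mapsto\sigma_r$ is continuous, because for each $a\in C_0((0,1])\otimes H$ the function $(r,t)\mapsto M(r,t)_c(a)$ is uniformly continuous on $[0,1]\times\Delta^k$. At $r=0$ we have $M(0,t)=\theta(k,v_{k+1})$, so $\sigma_{0,k}(f\otimes h)=f(1)\varepsilon(h)1$ and $\sigma_{0,c}=0$ for $c\neq k$: this is a point of $X_k(\mathbb C1)$. At $r=1$ we have $\sigma_{1,c}(f\otimes h)(t)=f(t_c)g_c(h)$, which is equivariant because $(\mathrm{id}\otimes\Delta)g_c=(g_c\otimes\mathrm{id})\Delta$. Apply Lemma 9 with $A=E_kH$. $\square$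

It helps to draw $k=1$. Then $K$ is a 4-cycle on $(0,v_0),(0,v_1),(1,v_1),(1,v_2)$. The complex $B_{\{0\}}$ is the edge from $(1,v_2)$ to $(0,v_0)$, and $B_{\{1\}}$ is the path $(1,v_2),(0,v_1),(1,v_1)$. The face $\Delta^1$ itself gives the edge from $(0,v_0)$ to $(1,v_1)$. With $n_{\{0\}}$ and $n_{\{1\}}$ running once along these paths, $n_\partial$ runs once around the 4-cycle.

**Blocks.** Let $\pi_i:H\to B(V_i)$, $i\in I$, be the irreducible representations of the algebra $H$, $n_i=\dim V_i$, $\pi_0=\varepsilon$, so $H\cong\bigoplus_iB(V_i)$.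

**Lemma 13.** $Q_k$ is null if its component in each block $B(V_{i_0}\otimes\dots\otimes V_{i_k})$ of $H^{\otimes(k+1)}$ with all $i_l\ne0$ is null.

*Proof.* Since $X_k$ of a direct sum is a product, $Q_k$ is null if and only if each block component is. For $l\le k$, the representation $g_l$ in block $(i_0,\dots,i_k)$ is
$$1\otimes(\pi_{i_l}\otimes\dots\otimes\pi_{i_k})\Delta^{(k-l)}.$$
If some $i_l=0$, then $g_l=g_{l+1}$ in that block by the counit property (for $l=k$ both are $\varepsilon(\cdot)1$). So the color-$l$ pair agrees on all of $W$, and the component is null by (Q1) with one summand. $\square$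

Consider $H=C(\mathbb Z/2\mathbb Z)$, whose characters are the evaluations at $\pm1$. The only block with all $i_l\ne0$ is one-dimensional; in it $g_l$ is evaluation at $(-1)^{k-l+1}$, for $0\le l\le k+1$. So in each color the two characters are different, and the component is a homeomorphism $S^k\to X_k(\mathbb C)=\mathbb S^k$. It is not null, in accordance with Borsuk–Ulam. One-dimensional blocks leave no freedom. If $\varepsilon$ is the only character, all relevant blocks have dimension at least $2^{k+1}$.

## 9. Large blocks: proof of Theorem 5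

"Representation" now means finite-dimensional unital $*$-representation of $H$, and $r\varepsilon$ is the trivial one of dimension $r$. To apply (Q1) we want to split $W=W_1\oplus W_2$ so that every representation in every color respects the splitting. So all of them must have subrepresentations of one common dimension. In general a representation has no subrepresentation of a given dimension, but if it is large, there is one of dimension $L=\mathrm{lcm}(1,\dots,N)$. Recall $p=N^2L$.

**Lemma 14.** If $\dim W\ge5p$ and $k\ge1$, then every $Q(a^+,a^-):S^k\to X_k(B(W))$ is null.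

*Proof.* **Step 1: a representation of dimension $\ge p$ has a subrepresentation of dimension exactly $L$.** It has at least $p/N=NL$ irreducible constituents, of at most $N$ different dimensions. So some dimension $d\le N$ occurs at least $L$ times, and $L/d$ of these constituents have total dimension $L$.

**Step 2: a representation of dimension $\ge3p$ has a subrepresentation of dimension $2p$.** Split off $2N^2$ subrepresentations of dimension $L$; their total dimension is $2N^2L=2p$. Before each step the remaining dimension is at least $3p-2p+L\ge p$, so Step 1 applies.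

**Step 3: small moves to the trivial representation.** Let $m=\dim W$ and $\tau=m\varepsilon$. We claim that every representation $a$ on $W$ is joined to $\tau$ by a finite chain whose steps have, up to equivalence, the form
$$e\oplus g\ \to\ e\oplus2p\,\varepsilon,\qquad\dim g=2p.$$
Let $b\ne0$ be the sum of the constituents of the current representation that are different from $\varepsilon$. If $\dim b\ge3p$, take $g\subset b$ by Step 2. Otherwise the trivial part has dimension $>5p-3p=2p$, and we take $g=\sigma\oplus(2p-\dim\sigma)\varepsilon$ with $\sigma$ an irreducible constituent of $b$; note $\dim\sigma\le N\le2p$. In both cases $\dim b$ strictly decreases. The chain ends when $b=0$, that is, at $\tau$.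

**Step 4: reduce colors 0 and 1 to such moves.** By (Q3) for color 0, and then for color 1, joining both members of each pair to $\tau$ by chains, we may assume that the color-0 pair is $(e\oplus g,\ e\oplus2p\,\varepsilon)$ and the color-1 pair is $(e'\oplus g',\ e'\oplus2p\,\varepsilon)$ with $\dim g=\dim g'=2p$. The other colors are arbitrary.

**Step 5: move the two differences apart.** Write $W=W_1\oplus W_2$ with $\dim W_1=2p$, and use (Q2) to arrange the following.

* Color 0: $g$, respectively $2p\,\varepsilon$, on $W_1$, and $e$ on $W_2$. The two agree on $W_2$.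
* Color 1: since $\dim e'=m-2p\ge3p$, Step 2 gives $e'=e_1'\oplus e_2'$ with $\dim e_1'=2p$. Put $e_1'$ on $W_1$, and $e_2'\oplus g'$, respectively $e_2'\oplus2p\,\varepsilon$, on $W_2$. The two agree on $W_1$.
* Colors $c\ge2$: each $a_c^\pm$ has a $2p$-dimensional subrepresentation by Step 2. Put it on $W_1$ and its complement on $W_2$.

Now (Q1) shows that $Q$ is null. $\square$

*Proof of Theorem 5.* A one-dimensional irreducible representation is a character, so $n_i\ge2$ for all $i\ne0$. A block with all $i_l\ne0$ has dimension $\prod_ln_{i_l}\ge2^{k+1}\ge5p$, and its component of $Q_k$ is null by Lemma 14. By Lemma 13, $Q_k$ is null. Proposition 12 gives $d_{k+1}\le k$, and Lemma 2 gives $d_n\le n-1$ for all $n\ge k+1$. $\square$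

## 10. Failure already at $n=2$ for $SL_2(\mathbb F_8)$

For $k=1$ the particular shape of $Q_1$ allows a much smaller dimension. In a block $(i,j)$ with $i,j\ne0$, $g_0=(\pi_i\otimes\pi_j)\Delta$, which we write $\pi_i\otimes\pi_j$; $g_1=1\otimes\pi_j$ is equivalent to $n_i\pi_j$; and $g_2=n_in_j\varepsilon$. So the component of $Q_1$ has
$$\text{color-0 pair }(\pi_i\otimes\pi_j,\ n_i\pi_j),\qquad\text{color-1 pair }(n_i\pi_j,\ n_in_j\varepsilon). \tag{2}$$

**Lemma 15.** Let $\dim W=nd$, $n\ge2$, let $\sigma$ be a representation of dimension $d$, and let $a^+,a^-$ be representations on $W$ each having a subrepresentation of dimension $d$. Then $Q\big((a^+,n\sigma),(a^-,\tau)\big):S^1\to X_1(B(W))$, $\tau=nd\,\varepsilon$, is null.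

*Proof.* **Step 1: reduce to small moves.** By (Q3) it suffices to treat color-0 pairs $(a,\tau)$ with $a=a_1\oplus a_2$, $\dim a_1=d$. Put $a^*=d\varepsilon\oplus a_2$ and $b^{(r)}=r\sigma\oplus(n-r)d\varepsilon$, so $b^{(n)}=n\sigma$ and $b^{(0)}=\tau$. By (Q3) it suffices to treat the color-1 pairs $(b^{(r)},b^{(r-1)})$, $1\le r\le n$, with the color-0 pairs $(a,a^*)$ and $(a^*,\tau)$. Put $\mathrm{rest}=(r-1)\sigma\oplus(n-r)d\varepsilon$, of dimension $(n-1)d\ge d$; then $b^{(r)}=\sigma\oplus\mathrm{rest}$ and $b^{(r-1)}=d\varepsilon\oplus\mathrm{rest}$. Let $W=W_1\oplus W_2$ with $\dim W_1=d$.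

**Step 2: the pair $(a,a^*)$.** Put $a_1$, respectively $d\varepsilon$, on $W_1$ and $a_2$ on $W_2$; these agree on $W_2$. Since $n\ge2$, $\mathrm{rest}$ contains a subrepresentation $\mu\in\{\sigma,d\varepsilon\}$ of dimension $d$. For color 1 put $\mu$ on $W_1$, and $(\mathrm{rest}\ominus\mu)\oplus\sigma$, respectively $(\mathrm{rest}\ominus\mu)\oplus d\varepsilon$, on $W_2$; these agree on $W_1$.

**Step 3: the pair $(a^*,\tau)$.** Both are $d\varepsilon$ on $W_1$, with $a_2$, respectively $(n-1)d\varepsilon$, on $W_2$; they agree on $W_1$. For color 1 put $\sigma$, respectively $d\varepsilon$, on $W_1$ and $\mathrm{rest}$ on $W_2$; these agree on $W_2$.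

In both cases (Q1) and (Q2) show that $Q$ is null. $\square$

**Proposition 16.** If all irreducible representations of $H$ other than $\varepsilon$ have $n_i\ge2$ and, for all $i,j\ne0$, $\pi_i\otimes\pi_j$ has a subrepresentation of dimension $n_j$, then $d_2(H)\le1$.

*Proof.* In (2), apply Lemma 15 with $n=n_i$, $d=n_j$, $\sigma=\pi_j$, $a^+=\pi_i\otimes\pi_j$, $a^-=n_i\pi_j$. So all relevant blocks are null; use Lemma 13 and Proposition 12 with $k=1$. $\square$

*Proof of Theorem 6.* Let $\Gamma=SL_2(\mathbb F_8)$, of order $504$. Its character table is standard. The classes are: $1$ (size 1); $u$ (size 63); $a^l$, $l=1,2,3$ (size 72 each, $a$ of order 7); $b^l$, $l=1,\dots,4$ (size 56 each, $b$ of order 9). The irreducible characters are the trivial one and the following, where $\alpha$ runs over the nontrivial characters of $C_7$ and $\theta$ over those of $C_9$, both up to inversion.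

| | $1$ | $u$ | $a^l$ | $b^l$ |
|---|---|---|---|---|
| $\mathrm{St}$ | 8 | 0 | 1 | $-1$ |
| $R_\alpha$ (3 of them) | 9 | 1 | $\alpha+\bar\alpha$ | 0 |
| $D_\theta$ (4 of them) | 7 | $-1$ | 0 | $-(\theta+\bar\theta)$ |

All are real, and all have dimension at least $2$. For the algebra $C^*(\Gamma)$, $\pi_i\otimes\pi_j$ is the usual tensor product of group representations. Given characters $\theta_1,\dots,\theta_r$ of $C_9$, let $\nu$ be the number of sign choices with $\theta_1^{\pm1}\cdots\theta_r^{\pm1}=1$. A trivial character sums to $8$ over the nontrivial elements of $C_9$, a nontrivial one to $-1$, and the elements $b^l$, $l=1,\dots,4$, represent the nontrivial elements up to inversion. So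
$$\sum_{l=1}^4\prod_{i=1}^r(\theta_i+\bar\theta_i)(b^l)=\tfrac12(9\nu-2^r),\qquad\text{and likewise}\qquad\sum_{l=1}^3\prod_{i=1}^r(\alpha_i+\bar\alpha_i)(a^l)=\tfrac12(7\nu-2^r)$$
for characters of $C_7$. We now check the condition of Proposition 16 for all pairs.

* $\langle D_\theta D_{\theta'},D_\eta\rangle=\frac{343-63-56\cdot\frac12(9\nu-8)}{504}=1-\frac\nu2$. Here $\nu\ne0$ only if $\eta^{\pm1}\in\{(\theta\theta')^{\pm1},(\theta\bar\theta')^{\pm1}\}$, which is at most 2 of the 4 classes of $\eta$. So some $D_\eta$ occurs, of dimension 7.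
* $\langle\mathrm{St}\,D_\theta,D_\eta\rangle=\frac{392-56\cdot\frac12(9\nu-4)}{504}=1$ for $\eta\ne\theta^{\pm1}$, as then $\nu=0$; and $\langle\mathrm{St}\,D_\theta,\mathrm{St}\rangle=\frac{448+56}{504}=1$. So dimensions 7 and 8 occur.
* $\langle R_\alpha D_\theta,R_\beta\rangle=\frac{567-63}{504}=1$ and $\langle R_\alpha D_\theta,D_\eta\rangle=\frac{441+63}{504}=1$. So dimensions 9 and 7 occur.
* $\langle\mathrm{St}\,\mathrm{St},\mathrm{St}\rangle=\frac{512+216-224}{504}=1$. So dimension 8 occurs.
* $\langle\mathrm{St}\,R_\alpha,\mathrm{St}\rangle=\frac{576-72}{504}=1$ and $\langle\mathrm{St}\,R_\alpha,R_\beta\rangle=\frac{648+72\cdot\frac12(7\nu-4)}{504}=1+\frac\nu2\ge1$. So dimensions 8 and 9 occur.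
* $\langle R_\alpha R_\beta,R_\gamma\rangle=\frac{729+63+72\cdot\frac12(7\nu-8)}{504}=1+\frac\nu2\ge1$. So dimension 9 occurs.

For a product of two characters of different dimension both dimensions occur, so both orders of the factors are covered. Proposition 16 gives $d_2\le1$. By Lemma 2, $d_n\le n-1$ for all $n\ge2$, and by Proposition 3, $1=d_1\le d_2\le1$. $\square$

## 11. Two characters suffice: proof of Theorem 7

Let $H$ have at least two characters. By Lemma 4, $d_n(H)\ge d_n(C(G))$, where the group $G$ of characters is a nontrivial compact group; by Lemma 2, $d_n(H)\le n$ and $d_0=0$. So it remains to show: for nontrivial compact $G$ and $n\ge1$, $d_n(C(G))\le n-1$ is impossible. Suppose it holds. By Lemma 1 there is a $G$-map $f:E_nG\to E_{n-1}G$. Joining with $\mathrm{id}_G$ and composing gives $E_{n+1}G\xrightarrow{f*\mathrm{id}}E_nG\xrightarrow{f}E_{n-1}G$, and repeating this we get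
$$G\text{-maps }E_NG\to E_{n-1}G\quad\text{for all }N\ge n. \tag{3}$$
If $C\subset G$ is a closed subgroup, then $E_NC\subset E_NG$ is a $C$-subspace. If a compact free $G$-space $P$ is locally trivial over its quotient, take finitely many open sets $U_0,\dots,U_M$ covering $P/G$ with $G$-maps $P|_{U_c}\to G$ and a subordinate partition of unity $y_c$; as in Lemma 1 this gives a $G$-map $P\to E_MG$. We distinguish three cases.

**Case 1: $G$ contains a subgroup $C\cong\mathbb Z/\ell$, $\ell$ prime.** The compact Hausdorff space $E_{n-1}G$ is a free $C$-space. As $C$ is finite, every point has an open neighborhood $U$ with disjoint translates $Ug$, and $ug\mapsto g$ is a $C$-map $UC\to C$. So $E_{n-1}G$ is locally trivial, and there is a $C$-map $E_{n-1}G\to E_MC$ for some $M$. With $N=\max(n,M+1)$ we get a $C$-map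
$$E_{M+1}C\subset E_NC\subset E_NG\to E_{n-1}G\to E_MC .$$
It goes from an $M$-connected free $C$-complex (a join of $M+2$ nonempty finite sets) to a free $C$-complex of dimension $M$. This contradicts Dold's theorem (A. Dold, *Simple proofs of some Borsuk–Ulam results*, 1983): for a nontrivial finite group $C$ there is no $C$-map from an $M$-connected free $C$-complex to a free $C$-complex of dimension $\le M$.

**Case 2: $G$ is not totally disconnected.** The plan is to find a characteristic class whose $n$-th power vanishes by (3), and to see on a projective space that it does not vanish.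

*Choice of the class.* Every element of a compact connected group lies in a compact connected abelian subgroup (Hofmann–Morris, *The Structure of Compact Groups*). Applied to the identity component of $G$ this gives a nontrivial compact connected abelian subgroup $\Sigma\subset G$. By Peter–Weyl there is a finite-dimensional unitary representation $V$ of $G$ that is nontrivial on $\Sigma$. Let $N\ge2n$ and $B=E_NG/G$. On $\{y_c>0\}$ there is a $G$-map $\gamma_c$ to $G$, and $x\mapsto([x],\gamma_c(x))$ is a trivialization with inverse $([x],g)\mapsto x\gamma_c(x)^{-1}g$; so $E_NG\to B$ is locally trivial and $\mathcal E=E_NG\times_GV$ is a vector bundle over the compact Hausdorff space $B$. Put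
$$u=c_1(\mathcal E)^2-2c_2(\mathcal E)\in\check H^4(B;\mathbb Q).$$

*Vanishing.* By (3), $B$ is covered by $n$ open sets over which $E_NG$, hence $\mathcal E$, is trivial. Shrink these to closed sets $A_1,\dots,A_n$ that still cover $B$. Then $u|_{A_c}=0$, so $u$ lifts to $\check H^4(B,A_c;\mathbb Q)$ for each $c$, and $u^n$ comes from $\check H^{4n}(B,\bigcup_cA_c;\mathbb Q)=0$. Thus $u^n=0$.

*Pullback to $\Sigma$.* Write $V|_\Sigma$ as a sum of characters $w_i\in\widehat\Sigma$, not all trivial. Over $E_N\Sigma/\Sigma$ the bundle $\mathcal E$ becomes $\bigoplus_iL_{w_i}$ with the line bundles $L_w=E_N\Sigma\times_\Sigma\mathbb C_w$. Since $c(\bigoplus_iL_{w_i})=\prod_i(1+c_1(L_{w_i}))$, the class $u$ becomes $\sum_ic_1(L_{w_i})^2$, so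
$$\Big(\sum_ic_1(L_{w_i})^2\Big)^n=0\quad\text{in }\check H^{4n}(E_N\Sigma/\Sigma;\mathbb Q). \tag{4}$$

*Descent to a torus.* The group $\Sigma$ is the inverse limit $\varprojlim T_\iota$ of its torus quotients. We claim $E_N\Sigma/\Sigma=\varprojlim E_NT_\iota/T_\iota$. The natural map is surjective: its image is compact, and dense because $E_N\Sigma/\Sigma$ maps onto each $E_NT_\iota/T_\iota$. It is injective: if $x,y\in E_N\Sigma$ have equal images in all $E_NT_\iota/T_\iota$, the closed sets of those $g\in\Sigma$ for which $xg$ and $y$ agree in $E_NT_\iota$ are nonempty and directed, so by compactness some $g$ works for all $\iota$. A point of $E_N\Sigma$ is determined by its images in the $E_NT_\iota$, so $xg=y$. By continuity of Čech cohomology,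
$$\check H^*(E_N\Sigma/\Sigma;\mathbb Q)=\varinjlim\check H^*(E_NT_\iota/T_\iota;\mathbb Q).$$
The finitely many characters $w_i$ factor through $T_\iota$ for all large $\iota$, and there the $L_{w_i}$ are pulled back from the corresponding line bundles over $E_NT_\iota/T_\iota$. An element of a direct limit is zero only if it is zero at some later stage. So by (4) there is a torus $T=T_\iota$, with the $w_i$ in $\widehat T$ and not all trivial, such that $(\sum_ic_1(L_{w_i})^2)^n=0$ in $\check H^{4n}(E_NT/T;\mathbb Q)$.

*Restriction to a circle.* As $\widehat T$ is a lattice, there is a homomorphism $\varphi:U(1)\to T$ such that $w_i\circ\varphi$ is $z\mapsto z^{m_i}$ with integers $m_i$ that are not all $0$. It induces a map $E_NU(1)/U(1)\to E_NT/T$, along which $L_{w_i}$ pulls back to $L_{m_i}$. Now $(y,\gamma)\mapsto(\sqrt{y_c}\,\gamma_c)_c$ identifies $E_NU(1)$ with the unit sphere of $\mathbb C^{N+1}$ with scalar multiplication, so $E_NU(1)/U(1)=\mathbb{CP}^N$, and $c_1(L_m)=\pm mx$ with $x$ the generator of $H^2(\mathbb{CP}^N;\mathbb Z)$ and a sign that does not depend on $m$.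 We get
$$\Big(\sum_im_i^2\Big)^nx^{2n}=0\quad\text{in }H^{4n}(\mathbb{CP}^N;\mathbb Q).$$
But $\sum_im_i^2>0$, and $x^{2n}\ne0$ since $2n\le N$. This is a contradiction. It was to get this sum of squares, which cannot cancel, that we took $u$ and not $c_1$.

**Case 3: $G$ is profinite and torsion-free.** Here we use a torus $\mathbb T^n$ as test space.

*A lattice in $G$.* Let $1\ne g\in G$. The group $\overline{\langle g\rangle}$ is procyclic, a product over primes $\ell$ of quotients of $\mathbb Z_\ell$. Being torsion-free and nontrivial, it contains a copy of some $\mathbb Z_\ell$. A torsion-free abelian group of finite rank embeds in some $\mathbb Q^r$ and is countable; $\mathbb Z_\ell$ is uncountable, so it has infinite rank, and there is an injective homomorphism $j:\Lambda=\mathbb Z^n\to G$.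

*The test space.* Let $P=(\mathbb R^n\times G)/\Lambda$ with $\lambda\cdot(x,g)=(x+\lambda,j(\lambda)g)$. This is a compact free right $G$-space, locally trivial over $\mathbb T^n=\mathbb R^n/\Lambda$, so there is a $G$-map $P\to E_MG$ for some $M$, where we may take $M\ge n$. By (3) there is a $G$-map $P\to E_{n-1}G$. So $\mathbb T^n$ is covered by $n$ open sets $O_c$ with $G$-maps $\gamma_c:P|_{O_c}\to G$.

*Loops in $O_c$ are trivial in $\mathbb T^n$.* Let $\widetilde O_c\subset\mathbb R^n$ be the preimage of $O_c$ and $\varphi_c(x)=\gamma_c([x,1])$ on $\widetilde O_c$. From $[x+\lambda,1]=[x,j(\lambda)^{-1}]=[x,1]j(\lambda)^{-1}$ we get $\varphi_c(x+\lambda)=\varphi_c(x)j(\lambda)^{-1}$. As $G$ is totally disconnected, $\varphi_c$ is constant on components of $\widetilde O_c$. If a loop in $O_c$ lifts to a path from $x$ to $x+\lambda$, then $j(\lambda)=1$, so $\lambda=0$. Hence $\pi_1(O_c)\to\pi_1(\mathbb T^n)$ is trivial on every component, and $H^1(\mathbb T^n;\mathbb Z)\to H^1(O_c;\mathbb Z)$ is zero, because $H^1=\mathrm{Hom}(H_1,\mathbb Z)$.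

*Contradiction.* Each class in $H^1(\mathbb T^n;\mathbb Z)$ lifts to $H^1(\mathbb T^n,O_c;\mathbb Z)$ for every $c$. So any product of $n$ such classes lies in the image of $H^n(\mathbb T^n,\bigcup_cO_c;\mathbb Z)=0$. But the product of the $n$ standard generators is not zero.

A totally disconnected compact group is profinite, and a group with nontrivial torsion has an element of prime order. So every nontrivial compact group falls under one of the three cases, and Theorem 7 is proved. $\square$

## 12. The rate of growth for finite-dimensional $H$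

A finite-dimensional $H\ne\mathbb C$ has the counit as a character. So the first statement of Corollary 8 follows: if there is another character, Theorem 7 gives $d_n=n$ for all $n$; if there is none, Theorem 5 gives $d_n\le n-1$ for all large $n$. For the rate we use that $E_{n+n'+1}H$ behaves like a join of $E_nH$ and $E_{n'}H$.

**Lemma 17.** For finite-dimensional $H$: $d_{n+n'+1}\le d_n+d_{n'}+1$.

*Proof.* Use the model of Lemma 11. Write $t\in\Delta^{n+n'+1}$ as $(yu,(1-y)u')$ with $u\in\Delta^n$, $u'\in\Delta^{n'}$, $y\in[0,1]$. Given equivariant $(\rho_c)$ for $E_nH$ and $(\rho_c')$ for $E_{n'}H$ with the sum condition, put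
$$\tau_c(f\otimes h)(t)=(\mathrm{id}^{\otimes n}\otimes\Delta^{(n'+1)})\big(\rho_c(f_y\otimes h)(u)\big),\qquad\tau_c'(f\otimes h)(t)=1^{\otimes(n+1)}\otimes\rho_c'(f_{1-y}\otimes h)(u').$$
*Well defined and continuous.* At $y=0$ the point $u$ is not determined by $t$, but $\|\rho_c(f_y\otimes h)\|\to0$ as $y\to0$; likewise for $\tau_c'$ as $y\to1$.

*Face conditions.* Let $t\in\Delta^{S\cup S'}$, with $S,S'$ the parts in the first $n+1$ and the last $n'+1$ vertices. If $S=\emptyset$ then $y=0$ and $\tau_c$ vanishes at $t$; it also vanishes if $S\ne\emptyset$ and $y=0$. Otherwise $u\in\Delta^S$ and the value lies in $(\mathrm{id}^{\otimes n}\otimes\Delta^{(n'+1)})(\mathrm{im}\,d_S^{(n)})=\mathrm{im}\,d_S^{(n+n'+1)}\subset\mathrm{im}\,d_{S\cup S'}^{(n+n'+1)}$. In the same way the values of $\tau_c'$ are zero or in $\mathrm{im}\,d_{S'}^{(n+n'+1)}$.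

*Equivariance and sum.* For $\tau'_c$ equivariance is inherited from $\rho_c'$. For $\tau_c$ use $(\mathrm{id}\otimes\Delta)\Delta^{(n'+1)}=(\Delta^{(n'+1)}\otimes\mathrm{id})\Delta$, with $\Delta$ on the left applied to the last leg, and equivariance of $\rho_c$. The values at $t\otimes1$ (with $t$ the identity function) sum to $y+(1-y)=1$. In total there are $(d_n+1)+(d_{n'}+1)$ maps if we start with the least possible numbers. $\square$

*Proof of Corollary 8, second statement.* By Lemma 17, $e_m:=d_{m-1}+1$, $m\ge1$, is subadditive: $e_{m+m'}\le e_m+e_{m'}$. By Fekete's lemma $\lim_nd_n/n=\lim_me_m/m=\inf_me_m/m$ exists. If $\varepsilon$ is the only character, Theorem 5 gives $d_{k+1}\le k$ for a suitable $k$, that is, $e_{k+2}\le k+1$, and so the limit is at most $\frac{k+1}{k+2}<1$. $\square$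

For $H=C^*(SL_2(\mathbb F_8))$ we have $e_3=2$ and $e_r\le r$ for all $r$. Writing $n+1=3\lfloor\frac{n+1}3\rfloor+r$ with $r\in\{0,1,2\}$, subadditivity gives
$$d_n\le2\Big\lfloor\frac{n+1}3\Big\rfloor+r-1,$$
so that in this example $\lim_nd_n/n\le\frac23$.
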